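# Squarefree polynomials with general singular points, and the secant varieties of hypersimplices

## 1. Squarefree cubics

Take a polynomial in $n$ variables whose monomials are all squarefree of degree $d$. It has $\binom nd$ coefficients. Ask it to be singular at $r$ general points. Each point gives $n$ linear equations on the coefficients, one for each partial derivative. Are these $nr$ equations as independent as their number allows? We first fix the words, and then answer the question for $d=3$, where a classical theorem does all the work. We work over $\mathbb C$ throughout.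

**Definition (squarefree spaces).** $S(N,k)$ is the space of polynomials in $N$ variables spanned by the squarefree monomials of degree $k$, so $\dim S(N,k)=\binom Nk$. For $k\ge1$, we say that $f\in S(N,k)$ is *singular at* $p\in\mathbb C^N$ if all partial derivatives of $f$ vanish at $p$. Then $f(p)=0$ too, because $\sum_i p_i\,\partial_if(p)=k f(p)$ by Euler's formula.

For example, $(x_1-x_2)(x_3-x_4)(x_5-x_6)\in S(6,3)$ is singular at $(1,1,1,1,1,1)$: each partial derivative keeps at least two of the three factors.

**Definition (general).** A property holds for *general* points if it holds on a nonempty Zariski-open set of configurations. Our open sets are always defined by the nonvanishing of minors with rational coefficients. So every configuration whose coordinates are algebraically independent over $\mathbb Q$ is general.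

**Definition (the statement $\mathbf A(N,k)$).** For $1\le k\le N-1$, let $\mathbf A(N,k)$ be the statement: for every $r\ge1$, the $Nr$ linear conditions "$f$ is singular at $p_1,\dots,p_r$" on $f\in S(N,k)$, with $p_1,\dots,p_r\in\mathbb C^N$ general, have rank
$$\min\Bigl\{Nr,\tbinom Nk\Bigr\}.\tag{1}$$

We call such a $p_i$ a *double point*, and a condition $f(p)=0$ a *simple point*.

**Proposition 1 (cubics).** $\mathbf A(n,3)$ holds for all $n\ge6$.

*Proof.* Let $F$ be any cubic form in $n$ variables and let $e_i$ be the $i$th coordinate point. Up to a nonzero factor, $\partial_jF(e_i)$ is the coefficient of $x_i^2x_j$ in $F$ (with $j=i$ allowed). So $F$ is singular at all of $e_1,\dots,e_n$ if and only if it contains no monomial divisible by a square, that is, $F\in S(n,3)$. Hence the $f\in S(n,3)$ singular at $p_1,\dots,p_r$ are exactly the cubic forms singular at the $n+r$ points $e_1,\dots,e_n,p_1,\dots,p_r$ of $\mathbb P^{n-1}$.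

The Alexander–Hirschowitz theorem for cubics says: if $m\ge2$, the cubic forms on $\mathbb P^m$ singular at $s$ general points form a space of dimension $\max\{0,\binom{m+3}3-(m+1)s\}$, unless $(m,s)=(4,7)$. Take $m=n-1\ge5$ and $s=n+r$. The configurations with this dimension form a nonempty open set, stable under $PGL_n$. It contains a configuration whose first $n$ points are independent, and a projective transformation moves these to $e_1,\dots,e_n$. So the dimension is attained for some $p_1,\dots,p_r$ together with $e_1,\dots,e_n$, hence for general $p_i$, since the attained dimension is the smallest possible one on $n+r$ points and dimensions of solution spaces are upper semicontinuous. Finally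
$$\binom{n+2}3-n^2=\frac{n\,[(n^2+3n+2)-6n]}6=\binom n3 ,$$
so the solution space in $S(n,3)$ has dimension $\max\{0,\binom n3-nr\}$, which is (1). $\square$

For $n=6$: three general double points impose $18$ independent conditions on the $20$-dimensional space $S(6,3)$, and four leave only $f=0$.

What changes for other $d$? A monomial $x^\alpha$ of degree $d$ vanishes at $e_i$ to order exactly $d-\alpha_i$. So $S(n,d)$ is the space of degree-$d$ forms with multiplicity at least $d-1$ at each coordinate point. For $d=3$ this means double points. For $d\ge4$ it means multiplicity at least three, and the Alexander–Hirschowitz theorem, which is about double points, says nothing. (The quartic $x_1^2x_2^2$ is singular at every coordinate point, and it is not squarefree.) For $d=2$ the statement is false, as we shall see in Section 3. So for $d\ge4$ we need an induction that comes down to cubics and keeps away from quadrics.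

## 2. Hypersimplices, secant varieties, and singular points

Let $\mathcal M_{n,(1^d)}\subset\mathbb P^{\binom nd-1}$ be the toric variety of the hypersimplex $\Delta(n,d)$: the Zariski closure of the image of the monomial map
$$\varphi(t_1,\dots,t_n)=(t^A)_{A\subseteq[n],\,|A|=d},\qquad t^A=\prod_{k\in A}t_k .$$
It is the moment variety of $n$ independent random variables restricted to the squarefree moments of degree $d$: the moment $m_{i_1\cdots i_n}=\mu_{1i_1}\cdots\mu_{ni_n}$, with $i_k\in\{0,1\}$, $\sum i_k=d$ and $\mu_{k0}=1$, is such a monomial. Its $r$th secant variety $\sigma_r(\mathcal M_{n,(1^d)})$ is the closure of the union of all spans of $r$ of its points.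

**Translation.** *We show that for $1\le d\le n-1$*
$$\dim\sigma_r(\mathcal M_{n,(1^d)})=\bigl(\text{rank of “}f\text{ singular at }r\text{ general points” on }S(n,d)\bigr)-1 .\tag{2}$$
Since $\varphi(\lambda t)=\lambda^d\varphi(t)$, the image of $\varphi$ is stable under scaling. So the affine cone over $\sigma_r$ is the closure of the image of $(t^{(1)},\dots,t^{(r)})\mapsto\sum_i\varphi(t^{(i)})$. In characteristic zero its dimension is the rank of the differential at a general point, that is, the dimension of the span of all $\partial_j\varphi(t^{(i)})$. (This is Terracini's lemma in the case at hand.) A linear form $(c_A)$ kills $\partial_j\varphi(t)$ for all $j$ exactly when $f=\sum_Ac_At^A$ is singular at $t$. So the dimension of the span equals the rank of the conditions on $f$.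

**The case $r=1$ by hand.** Rescaling the variables moves a general point to $(1,\dots,1)$, where the conditions read $\sum_{A\ni i}c_A=0$ for $i=1,\dots,n$. Suppose $\sum_i\lambda_i\sum_{A\ni i}c_A=0$ for all $(c_A)$. Then $\sum_{i\in A}\lambda_i=0$ for every $A$ with $|A|=d$. Exchanging one element of $A$ for one outside it shows that all $\lambda_i$ are equal, and then $d\lambda_1=0$. So for $1\le d\le n-1$ the rank is $n$, and $\dim\mathcal M_{n,(1^d)}=n-1$.

In general (2) gives the trivial bound $\dim\sigma_r\le\min\{nr-1,\binom nd-1\}$. The secant variety is *defective* if the inequality is strict. Alexandr, Kileel and Sturmfels ("Moment Varieties for Mixtures of Products", arXiv:2301.09068, 2023) conjectured that this does not occur for $3\le d\le n-3$. The conjecture is true: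

**Theorem 2.** $\mathbf A(n,d)$ holds for all $3\le d\le n-3$. Equivalently, for $3\le d\le n-3$ and all $r\ge1$,
$$\dim\sigma_r(\mathcal M_{n,(1^d)})=\min\Bigl\{nr-1,\tbinom nd-1\Bigr\}.$$

**Theorem 3 (classification).** Let $1\le d\le n-1$ and $r\ge1$.

1. If $d\notin\{2,n-2\}$, then $\dim\sigma_r(\mathcal M_{n,(1^d)})=\min\{nr,\binom nd\}-1$. In particular the least $r$ for which $\sigma_r$ fills the ambient space is exactly $\lceil\binom nd/n\rceil$.
2. If $d\in\{2,n-2\}$, then $\dim\sigma_r=\binom n2-1-\max\{0,\binom{n-r+1}2-n\}$ for $r\le n$, and $\sigma_r$ fills for $r\ge n$. Moreover $\sigma_r$ is defective if and only if $2\le r\le n$ and $\binom{n-r+1}2>n$.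
3. For $3\le d\le n-3$ and all $r,s\ge0$, $r$ general double points and $s$ general simple points impose exactly $\min\{nr+s,\binom nd\}$ conditions on $S(n,d)$. That is, the join of $\sigma_r(\mathcal M_{n,(1^d)})$ with $s$ general points of $\mathcal M_{n,(1^d)}$ has the expected dimension.

Consequently $\sigma_r(\mathcal M_{n,(1^d)})$ is defective if and only if $d\in\{2,n-2\}$, $2\le r\le n$ and $\binom{n-r+1}2>n$. In particular, for $n\ge5$ the defective hypersimplices are exactly the second ones (up to complementation).

## 3. Simple points, limits, duality, and the defective quadrics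

**Lemma 4 (simple points).** If $L$ is a finite-dimensional space of polynomials, vanishing at $m$ general points imposes $\min\{m,\dim L\}$ conditions on $L$. If $L\to L'$ is an injective linear map to polynomials, vanishing of the image at $m$ general points likewise imposes $\min\{m,\dim L\}$ conditions on $L$.

*Proof.* If $L\ne0$, pick $f\ne0$ in $L$. At a general point $f$ does not vanish, so vanishing there lowers the dimension by exactly one. Repeat. For the second statement apply the first to the image of $L$. $\square$

**Lemma 5 (limits).** If a matrix $M(\epsilon)$ has entries polynomial in $\epsilon$, then $\operatorname{rank}M(\epsilon)\ge\operatorname{rank}M(0)$ for all but finitely many $\epsilon$.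

*Proof.* A minor that is nonzero at $\epsilon=0$ is a nonzero polynomial in $\epsilon$. $\square$

So the rank at general points is at least the rank of any limit of systems at special points, and the solution space for general points is at most as large as that of the limit. Before we pass to the limit we may replace the equations, for each $\epsilon\ne0$, by an invertible linear recombination of them. This is how a limit gets good equations.

**Lemma 6 (duality).** For $1\le k\le N-1$, $\mathbf A(N,k)\Leftrightarrow\mathbf A(N,N-k)$. More precisely, $f\mapsto f^*(z)=z_1\cdots z_N\,f(1/z_1,\dots,1/z_N)$ is an isomorphism $S(N,k)\to S(N,N-k)$, and for $p\in(\mathbb C^*)^N$, $f$ is singular at $p$ if and only if $f^*$ is singular at $1/p=(1/p_1,\dots,1/p_N)$.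

*Proof.* The map sends the monomial of $A$ to the monomial of the complement. Differentiating,
$$\partial_if^*(z)=\Bigl(\prod_{j\ne i}z_j\Bigr)f(1/z)-\frac{z_1\cdots z_N}{z_i^2}\,(\partial_if)(1/z).$$
If $f$ is singular at $p$, then $f(p)=0$ as well, so the right side vanishes at $z=1/p$. The converse holds because $f^{**}=f$. $\square$

With Proposition 1 we get $\mathbf A(n,n-3)$ for $n\ge6$.

**Lemma 7 (two values of $r$).** To prove $\mathbf A(n,d)$ it suffices to treat $r=\lfloor\binom nd/n\rfloor$ and $r=\lceil\binom nd/n\rceil$.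

*Proof.* For the first value the conditions are then independent, and so are those of any subset of the points. For the second value the only solution is $0$, and this stays so with more points. $\square$

**Lemma 8 (quadrics).** For $0\le s\le N$, the space of $q\in S(N,2)$ singular at $s$ general points has dimension $\max\{0,\binom{N-s+1}2-N\}$, and it is $0$ for $s\ge N$.

*Proof.* Such $q$ are the symmetric matrices $Q$ with zero diagonal and $Qp_i=0$ for all $i$. A symmetric $Q$ with $Qp_i=0$ is a quadratic form on $\mathbb C^N/\langle p_1,\dots,p_s\rangle\cong\mathbb C^{N-s}$, and the zero diagonal says that this form vanishes at the images of $e_1,\dots,e_N$. Any $(N-s)\times N$ matrix of full rank is the quotient map by its kernel. So for general $p_i$ the quotient map is a general matrix, and the images of the $e_j$ are $N$ general vectors. By Lemma 4 they impose $\min\{N,\binom{N-s+1}2\}$ conditions on the quadratic forms in $N-s$ variables. For $s\ge N$ the quotient is $0$. $\square$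

**Example (why $d=2$ is excluded).** Take $N=5$, $s=2$. There are $10$ conditions on the $10$-dimensional space $S(5,2)$, but a solution space of dimension $\binom42-5=1$ remains. The lost condition is visible: the ten equations $Qp=0$, $Qp'=0$ satisfy the relation $(p')^T(Qp)=p^T(Qp')$. In particular $\mathbf A(N,2)$ is not available in an induction. For instance $\mathbf A(6,2)$ is false: two double points leave dimension $\binom52-6=4$, not $15-12=3$.

## 4. Splitting off one variable, and a divisibility obstruction

The natural induction splits off one variable and lets the points move to its two ends, $0$ and $\infty$.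

**Lemma 9 (one-variable splitting).** Let $k\ge2$ and $h=h_0+yh_1$ with $h_0\in S(N,k)$, $h_1\in S(N,k-1)$ in variables $z\in\mathbb C^N$. The conditions "$h$ is singular at $(u,\eta)$" have, after an invertible recombination for $\eta\ne0,\infty$, the following limits:

* as $\eta\to0$: $\ \nabla h_0(u)=0$ and $h_1(u)=0$;
* as $\eta\to\infty$: $\ \nabla h_1(u)=0$ and $h_0(u)=0$.

*Proof.* The conditions are $\nabla h_0+\eta\nabla h_1=0$ and $h_1=0$ at $u$. For $\eta\to0$ just put $\eta=0$. For $\eta\to\infty$ divide the first by $\eta$. By Euler,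
$$u\cdot(\nabla h_1+\eta^{-1}\nabla h_0)-(k-1)h_1=k\,\eta^{-1}h_0 .$$
As $k-1\ne0$, for finite $\eta\neq 0$ we may replace the condition $h_1$ by $h_0$. Now put $\eta^{-1}=0$. $\square$

So write $f\in S(n,d)$ as $f=g+xh$ with $g\in S(n-1,d)$ and $h\in S(n-1,d-1)$. Send $x\to0$ for $a$ of the points and $x\to\infty$ for $b=r-a$. The limit decouples: $g$ gets $a$ double and $b$ simple points, $h$ gets $b$ double and $a$ simple points. Even if everything below is as good as possible, the rank of the limit is at most
$$\min\{D_0,(n-1)a+b\}+\min\{D_1,(n-1)b+a\},\qquad D_0=\tbinom{n-1}d,\quad D_1=\tbinom{n-1}{d-1}.$$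

Try $(n,d)=(8,4)$ and $r=9$. We need rank $\min\{72,70\}=70$, and $D_0=D_1=35$. With $a=4$, $b=5$ the bound is $33+35=68$; with $a=5$, $b=4$ it is $35+33=68$; for $a\le3$ it is at most $27+35$, and $a\ge6$ is symmetric. So this limit always loses at least two conditions. The point where the approach stops is arithmetic: to fill $S(n-1,d)$ with no waste we need
$$(n-1)a+b=(n-2)a+r=D_0,$$
and $D_0-r$ need not be divisible by $n-2$. For $(8,4)$ and $r=9$ we have $35-9=26=4\cdot6+2$.

The way past this is a third kind of limit point, which puts two conditions on $g$ and $n-2$ on $h$. With $e$ such points the equation becomes $(n-2)a+r+e=D_0$, which is division with remainder and is always solvable. For $(8,4)$, $r=9$: $a=4$, $e=2$, $b=3$. Two questions remain: how to produce such points, and whether two conditions imposed together at one point are independent.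

## 5. A degeneration with three kinds of points

Let $4\le d\le n-4$. Split off two variables: write the variables as $(z,y,x)$ with $z=(z_1,\dots,z_{n-2})$ and
$$f=g_0+yg_1+xh_0+xyh_1,\qquad g_0\in S(n-2,d),\ \ g_1,h_0\in S(n-2,d-1),\ \ h_1\in S(n-2,d-2).$$
Put $g=g_0+yg_1\in S(n-1,d)$ and $h=h_0+yh_1\in S(n-1,d-1)$.

A point with $x\to\infty$ normally sees $h_0$ and $h_1$ together. We want a point that sees only $h_0$: then $\partial_z$ gives the $n-2$ conditions $\nabla h_0(u)=0$, and the two conditions from $\partial_y,\partial_x$ can fall on $g$. So we make $h_1$ small, replacing it by $\epsilon^2h_1$. A point that should still see both $h_0$ and $h_1$ then needs $y$ of size $\epsilon^{-2}$.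

**Proposition 10.** Let $r=a+b+e$. The rank of "$f$ singular at $r$ general points" on $S(n,d)$ is at least $\rho_g+\rho_h$, where $\rho_g,\rho_h$ are the ranks of the following systems, for general $u_A\in\mathbb C^{n-2}$, $\eta_A\in\mathbb C$ ($a$ of them), general $u_B,\eta_B$ ($b$ of them) and general $u_{B'}$ ($e$ of them):

* on $g\in S(n-1,d)$: $g$ is singular at all $(u_A,\eta_A)$; $g_1(u_B)=0$; $g_0(u_{B'})=g_1(u_{B'})=0$;
* on $h\in S(n-1,d-1)$: $h$ is singular at all $(u_B,\eta_B)$; $\nabla h_0(u_{B'})=0$; $h_0(u_A)=0$.

*Proof.* For $\epsilon\ne0$, replacing the unknown $h_1$ by $\epsilon^2h_1$ is an invertible linear change. So we may consider $f=g_0+yg_1+xh_0+\epsilon^2xyh_1$ and impose singularity at points $(z,y,x)$ of three types: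
$$A:\ (u,\eta,\epsilon),\qquad B:\ (u,\eta\epsilon^{-2},\epsilon^{-3}),\qquad B':\ (u,1,\epsilon^{-1}).$$
All polynomials below are evaluated at $u$. Euler's formula gives $u\cdot\nabla g_0=dg_0$, $u\cdot\nabla g_1=(d-1)g_1$, $u\cdot\nabla h_0=(d-1)h_0$, $u\cdot\nabla h_1=(d-2)h_1$.

**Type $A$.** *Purpose: a double point for $g$ and a simple point for $h_0$.* The expressions that must vanish are
$$\partial_zf=\nabla g_0+\eta\nabla g_1+\epsilon\nabla h_0+\epsilon^3\eta\nabla h_1,\qquad\partial_yf=g_1+\epsilon^3h_1,\qquad\partial_xf=h_0+\epsilon^2\eta h_1 .$$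
At $\epsilon=0$ they say: $\nabla(g_0+\eta g_1)=0$ and $g_1=0$, that is, $g$ is singular at $(u,\eta)$; and $h_0(u)=0$.

**Type $B$.** *Purpose: a double point for $h$ and a simple point for $g_1$.* Here
$$\epsilon^3\partial_zf=\nabla h_0+\eta\nabla h_1+\eta\epsilon\nabla g_1+\epsilon^3\nabla g_0,\qquad\epsilon\,\partial_yf=h_1+\epsilon g_1,\qquad\partial_xf=h_0+\eta h_1 .$$
At $\epsilon=0$ these are dependent, so we recombine first. By Euler,
$$\begin{aligned}u\cdot(\epsilon^3\partial_zf)&-(d-1)\partial_xf+\eta(\epsilon\,\partial_yf)\\&=\bigl[(d-1)h_0+(d-2)\eta h_1+(d-1)\eta\epsilon g_1+d\epsilon^3g_0\bigr]-(d-1)(h_0+\eta h_1)+\eta h_1+\eta\epsilon g_1\\&=d\epsilon\,(\eta g_1+\epsilon^2g_0).\end{aligned}$$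
For $\epsilon\ne0$ we may therefore replace $\partial_xf$ by $\eta g_1+\epsilon^2g_0$. At $\epsilon=0$ the conditions become: $\nabla(h_0+\eta h_1)=0$ and $h_1=0$, that is, $h$ is singular at $(u,\eta)$; and $g_1(u)=0$, as $\eta\ne0$.

**Type $B'$.** *Purpose: two conditions on $g$ and $n-2$ on $h_0$.* Here
$$\epsilon\,\partial_zf=\nabla h_0+\epsilon(\nabla g_0+\nabla g_1)+\epsilon^2\nabla h_1,\qquad\partial_yf=g_1+\epsilon h_1,\qquad\partial_xf=h_0+\epsilon^2h_1,$$
and, again by Euler,
$$u\cdot(\epsilon\,\partial_zf)-(d-1)\partial_xf=\epsilon\bigl(dg_0+(d-1)g_1-\epsilon h_1\bigr).$$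
Replace $\partial_xf$ by the bracket. At $\epsilon=0$ we get $\nabla h_0(u)=0$, $g_1(u)=0$, $dg_0(u)+(d-1)g_1(u)=0$, and the last two say $g_0(u)=g_1(u)=0$.

By Lemma 5 the generic rank is at least the rank of the limit system. In the limit each equation involves only $g$ or only $h$, so its rank is $\rho_g+\rho_h$. $\square$

Each point still gives $n$ conditions: $A$ gives $(n-1)+1$, $B$ gives $1+(n-1)$, and $B'$ gives $2+(n-2)$ on $g$ and $h$.

## 6. Two conditions at one point: the system on $g$

The conditions $g_0(u)=g_1(u)=0$ say that $g$ vanishes on the whole line $\{u\}\times\mathbb C$. They need not be independent, even for general $u$. On $V=\{(y+z_1)s\}$, with $s$ running over squarefree polynomials of degree $d-1$ in $z_2,\dots,z_{n-2}$, we have $g_0(u)=u_1g_1(u)$. The next proof shows that dependence always has such a cause, a common factor involving $y$, and that a general configuration is too symmetric to single out the variables of that factor.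

**Proposition 11.** Suppose $(n-1)a+b+2e=D_0$ with $a,b,e\ge0$, that $\mathbf A(n-1,d)$ holds, and that for $a$ general points $u_A\in\mathbb C^{n-2}$:

* (G1) no nonzero element of $S(n-2,d)$ is singular at all $u_A$;
* (G2) if $e\ge1$: the space of $g_1\in S(n-2,d-1)$ singular at all $u_A$ has dimension $<b+2$.

Then $\rho_g=D_0$.

*Proof.* Take all points with coordinates algebraically independent over $\mathbb Q$.

**Step 1: the double points.** *We set up the spaces and make $g\mapsto g_1$ injective.* Let $G$ be the space of $g$ singular at all $(u_A,\eta_A)$. By $\mathbf A(n-1,d)$, $\dim G=D_0-(n-1)a=b+2e$. If $g\in G$ has $g_1=0$, then $g=g_0$ is singular at all $u_A$, so $g=0$ by (G1). Thus $g\mapsto g_1$ is injective on $G$. Call the points $u_{B'}$ now $u_1,\dots,u_e$, and let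
$$V_j=\{g\in G:\ g_0(u_i)=g_1(u_i)=0\ \text{for }i\le j\}.$$
We claim that $\dim V_j=b+2(e-j)$ for $0\le j\le e$. This holds for $j=0$. Assume it for some $j<e$ and put $V=V_j$, so $\dim V\ge b+2\ge2$. We must show that for general $u$ the functionals $g\mapsto g_0(u)$ and $g\mapsto g_1(u)$ are independent on $V$. (The space $V$ is defined over the field generated by the earlier coordinates, so independence for general $u$ gives independence at $u_{j+1}$.) Suppose they are dependent for general $u$.

**Step 2: a common factor.** *We turn the dependence into a factorization.* Dependence at general $u$ gives $g_0(u)\tilde g_1(u)=\tilde g_0(u)g_1(u)$ there, so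
$$g_0\tilde g_1=\tilde g_0g_1\quad\text{as polynomials, for all }g,\tilde g\in V.\tag{3}$$
If $g=yg_1\in V$, then at each $(u_A,\eta_A)$ we have $\eta_A\nabla g_1(u_A)=0$ with $\eta_A\ne0$, so $g_1$ is singular at all $u_A$. By (G2) such $g$ form a space of dimension less than $b+2\le\dim V$. So some $g\in V$ has $g_0\ne0$, and then $g_1\ne0$ as well, by injectivity. This $g$ has degree one in $y$, so it has, up to scalar, a unique irreducible factor $P=p+yq$ involving $y$; write $g=Ps$ with $s$ free of $y$, so that $g_0=ps$ and $g_1=qs$. Then $p,q\ne0$, and they are coprime because $P$ is irreducible. For any $\tilde g\in V$, (3) gives $p\,\tilde g_1=\tilde g_0\,q$. Hence $q\mid\tilde g_1$, $\tilde g_0=p\cdot(\tilde g_1/q)$, and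
$$\tilde g=P\cdot(\tilde g_1/q).$$
So $P$ depends only on $V$: it is the irreducible factor involving $y$ of any nonzero element of $V$.

**Step 3: the variables of $P$.** *We show that $P$ singles out some of the $z$-variables.* Let $I(V)$ be the set of variables occurring in $P$. Elements of $V$ have degree at most one in each variable, so $\tilde g_1/q$ involves only variables outside $I(V)$. As a factor of a homogeneous polynomial, $P$ is homogeneous; since $q\neq 0$ its degree is at least one, so $p\ne0$ has positive degree and involves some $z$-variable. Thus $I(V)\supsetneq\{y\}$. If $I(V)$ were the set of all $n-1$ variables, every $\tilde g_1/q$ would be constant and $\dim V\le1$, a contradiction. So $I(V)\setminus\{y\}$ is a nonempty proper subset of $\{z_1,\dots,z_{n-2}\}$.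

**Step 4: symmetry.** *We show that no subset can be singled out.* Let $\pi$ be a permutation of the $z$-variables with $\pi I(V)\ne I(V)$, for instance a transposition of one variable inside and one outside. Let $c$ be the configuration of the $(u_A,\eta_A)$ and $u_1,\dots,u_j$, and write $V=V(c)$. Let $\pi$ act on all points of $c$ at once by permuting their $z$-coordinates, and on polynomials compatibly; then $V(\pi c)=\pi V(c)$. The coordinates of $c$ are algebraically independent, so permuting them as in $\pi c$ defines an automorphism of the field $\mathbb Q(c)$. It extends to a field automorphism $\sigma$ of $\mathbb C$: fix a transcendence basis of $\mathbb C$ over $\mathbb Q(c)$, then extend to the algebraic closure. Thus $\sigma(c)=\pi c$. The equations of $V(c)$ have coefficients that are polynomials in $c$ with rational coefficients. So applying $\sigma$ to the coefficients of polynomials sends $V(c)$ onto $V(\sigma(c))=V(\pi c)=\pi V(c)$. This operation is a ring automorphism that fixes every variable, so it preserves irreducible factors and does not change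 which variables occur in them. Hence $I(V)=I(\pi V)=\pi I(V)$, a contradiction. The claim of Step 1 follows by induction on $j$.

**Step 5: the simple points.** *We use up the remaining $b$ conditions.* By the claim $\dim V_e=b$. Since $g\mapsto g_1$ is injective on $V_e$, Lemma 4 shows that the $b$ general conditions $g_1(u_B)=0$ leave only $g=0$. $\square$

## 7. The system on $h$ and a numerical criterion

Let $K$ be the space of $h\in S(n-1,d-1)$ singular at all $(u_B,\eta_B)$ with $\nabla h_0(u_{B'})=0$ for all $u_{B'}$, and put
$$M=D_1-(n-1)b-(n-2)e .$$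

**Proposition 12 (criterion).** Let $r=a+b+e$ and $(n-1)a+b+2e=D_0$, and assume the hypotheses of Proposition 11 and

* (H1) no nonzero element of $S(n-2,d-2)$ is singular at $b$ general points of $\mathbb C^{n-2}$;
* (H2) $\dim K\le\max\{M,a\}$.

Then singularity at $r$ general points imposes exactly $\min\{nr,\binom nd\}$ conditions on $S(n,d)$.

*Proof.* If $h\in K$ has $h_0=0$, then $h=yh_1$, and at $(u_B,\eta_B)$ with $\eta_B\ne0$ we get $\nabla h_1(u_B)=0$. So $h_1$ is singular at all $u_B$ and $h=0$ by (H1). Hence $h\mapsto h_0$ is injective on $K$, and by Lemma 4 the conditions $h_0(u_A)=0$ leave dimension $\max\{0,\dim K-a\}$. With Propositions 10 and 11 and (H2), the generic rank is at least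
$$D_0+D_1-\max\{0,\dim K-a\}\ \ge\ \tbinom nd-\max\{0,M-a\}.$$
Now count all conditions:
$$nr=[(n-1)a+b+2e]+[(n-1)b+(n-2)e+a]=D_0+D_1-M+a ,$$
so $M-a=\binom nd-nr$. Hence the rank is at least $\binom nd-\max\{0,\binom nd-nr\}=\min\{nr,\binom nd\}$. It is clearly at most this. $\square$

To bound $\dim K$ we can afford the wasteful splitting of Section 4, because (H2) allows slack: it is enough to have $\dim K\le a$.

**Lemma 13.** Assume $d\ge5$, $\mathbf A(n-2,d-1)$, $\mathbf A(n-2,d-2)$, and

(H3) $\ (n-2)e+b\le\binom{n-2}{d-1}$ and $b\le\binom{n-2}{d-2}$.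

Then $\dim K\le\max\{M,n-4\}$.

*Proof.* Let $b=b_0+b_1$. Apply Lemma 9 to $h=h_0+yh_1$ with $k=d-1$, sending $\eta_B\to0$ for $b_0$ of the points and $\eta_B\to\infty$ for the other $b_1$. The limit decouples: $h_0\in S(n-2,d-1)$ gets $b_0+e$ general double points and $b_1$ general simple points; $h_1\in S(n-2,d-2)$ gets $b_1$ general double points and $b_0$ general simple points. Put
$$P(b_0)=\tbinom{n-2}{d-1}-(n-2)(b_0+e)-b_1,\qquad Q(b_0)=\tbinom{n-2}{d-2}-(n-2)b_1-b_0 .$$
Since $\binom{n-2}{d-1}+\binom{n-2}{d-2}=D_1$, we have $P+Q=D_1-(n-2)(b+e)-b=M$. By the two statements $\mathbf A$, Lemma 4 and Lemma 5,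
$$\dim K\le\max\{0,P(b_0)\}+\max\{0,Q(b_0)\}\qquad\text{for every }b_0\in\{0,\dots,b\}.$$
By (H3), $P(0)\ge0$. If $P(b)\ge0$, take $b_0=b$: then $Q(b)=\binom{n-2}{d-2}-b\ge0$ by (H3), so $\dim K\le P+Q=M$. If $P(b)<0$, note that $P$ drops by exactly $n-3$ at each step. So the last $b_0$ with $P(b_0)\ge0$ has $0\le P(b_0)\le n-4$. For this $b_0$: if $Q\ge0$ then $\dim K\le M$; if $Q<0$ then $\dim K\le P\le n-4$. $\square$

## 8. The induction: division with remainder

We prove $\mathbf A(n,d)$, $3\le d\le n-3$, by induction on $n$. By Proposition 1 and Lemma 6 we may assume $4\le d\le n-4$, so $n\ge8$, and that $\mathbf A(N,k)$ holds whenever $N<n$ and $3\le k\le N-3$. By Lemma 6 we may also assume $d\ge n/2$. Put $c=n-d$, so $4\le c\le n/2$.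

**Proposition 14.** Under these assumptions $\mathbf A(n,d)$ holds if $n\ge9$ and $(n,d)\ne(10,6)$.

*Proof.* Now $d\ge5$. So $\mathbf A(n-1,d)$, $\mathbf A(n-2,d-1)$, $\mathbf A(n-2,d-2)$ are available, and $\mathbf A(n-2,d)$ if $d\le n-5$.

**Step 1: the choice of $a,e,b$.** *We solve the equation of Section 4.* By Lemma 7 let $r\in\{\lfloor\binom nd/n\rfloor,\lceil\binom nd/n\rceil\}$. As $\binom nd/n=D_0/c=D_1/d$ is a fraction with denominator $n$,
$$|r-D_0/c|\le\tfrac{n-1}n .$$
Divide $D_0-r$ by $n-2$ with remainder:
$$a=\Bigl\lfloor\frac{D_0-r}{n-2}\Bigr\rfloor,\qquad e=D_0-r-(n-2)a\in[0,n-3],\qquad b=r-a-e .$$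
Then $(n-1)a+b+2e=(n-2)a+r+e=D_0$. It remains to show $b\ge0$, $a\geq 0$ and (G1), (G2), (H1), (H2).

**Step 2: $a\ge n-3\ge e$.** *We need $a$ large, for the double points on $g$ and for the slack in (H2).* Let $a^*=\frac{D_0(c-1)}{c(n-2)}$. From $(n-2)a=D_0-r-e$ with $e\le n-3$ and $e\ge0$ respectively,
$$(n-2)a>\tfrac{c-1}cD_0-(n-2),\tag{4}$$
$$a<a^*+\tfrac1{n-2}.\tag{5}$$
We have $D_0=\binom{n-1}{c-1}\ge\binom{n-1}3$, because $3\le c-1\le n-4$, and $\frac{c-1}c\ge\frac34$. So $a^*\ge\frac{(n-1)(n-3)}8\ge n-3$, as $n\ge9$. By (4), $a>a^*-1\ge n-4$. Hence $a\ge n-3\ge e$.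

**Step 3: (G1).** *No nonzero $g_0\in S(n-2,d)$ survives $a$ double points.* If $c=4$, then $S(n-2,d)=S(n-2,n-4)\cong S(n-2,2)$ by Lemma 6. Since $a\ge n-4$, Lemma 8 with $n-4$ of the points bounds the dimension by $\max\{0,3-(n-2)\}=0$.

If $c\ge5$, then $d\le n-5$, and by $\mathbf A(n-2,d)$ it suffices that $(n-2)a\ge\binom{n-2}d=\frac{c-1}{n-1}D_0$. By (4) this follows if $\frac{c-1}cD_0-\frac{c-1}{n-1}D_0\ge n-2$. Using $D_0\ge\binom{n-1}3$, $\frac{c-1}c\ge\frac34$ and $n-1-c\ge\frac{n-2}2$,
$$\frac{D_0(c-1)(n-1-c)}{c(n-1)}\ge\frac{(n-2)(n-3)}6\cdot\frac34\cdot\frac{n-2}2=\frac{(n-2)^2(n-3)}{16}\ge n-2 ,$$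
where the last inequality holds because $(n-2)(n-3)\ge42$.

**Step 4: three inequalities for $b$ and $e$.** *These will give $b\ge0$, (H1) and (H3).* The claim is

* (i) $(n-2)b\ge\binom{n-2}{d-2}$;
* (ii) $(n-2)e+b\le\binom{n-2}{d-1}$;
* (iii) $b\le\binom{n-2}{d-2}$.

From $b=r-a-e$ and $(n-2)a=D_0-r-e$ we get
$$(n-2)b=(n-1)r-D_0-(n-3)e .$$
Since $(n-1)\frac{D_0}c-D_0=\frac{(d-1)D_0}c=\frac{d-1}dD_1$, the bounds on $r$ and $e$ give
$$\tfrac{d-1}dD_1-\tfrac{(n-1)^2}n-(n-3)^2\ \le\ (n-2)b\ \le\ \tfrac{d-1}dD_1+n-1 .\tag{6}$$
Recall also $\binom{n-2}{d-2}=\frac{d-1}{n-1}D_1$, $\binom{n-2}{d-1}=\frac c{n-1}D_1$ and $D_1=\binom{n-1}c$.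

*Proof of (iii).* By (6) it suffices that $D_1(d-1)\bigl(\frac{n-2}{n-1}-\frac1d\bigr)\ge n-1$. As $n\ge9$ and $d\ge5$, the left side is at least $4(\frac78-\frac15)D_1\ge2D_1\ge n-1$.

*Sufficient condition for (i).* Since $\frac1d-\frac1{n-1}=\frac{c-1}{d(n-1)}$, by (6) it suffices that
$$D_1\,\frac{(c-1)(d-1)}{d(n-1)}\ \ge\ (n-3)^2+\tfrac{(n-1)^2}n=n^2-5n+7+\tfrac1n .\tag{7}$$

*Sufficient condition for (ii).* We have $(n-2)^2-(n-3)=n^2-5n+7$, so
$$(n-2)\bigl[(n-2)e+b\bigr]=(n^2-5n+7)e+(n-1)r-D_0\le(n^2-5n+7)(n-3)+D_1+n-1 .$$
We want this to be at most $(n-2)\frac c{n-1}D_1$. Dividing by $n-3$ and using $\frac{n-1}{n-3}\le2$, it suffices that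
$$\frac{D_1}{n-3}\Bigl(\frac{c(n-2)}{n-1}-1\Bigr)\ \ge\ n^2-5n+9 .\tag{8}$$

*Case $c=4$, $n\ge14$.* Here $D_1=\binom{n-1}4$ and $d=n-4$. The left side of (7) is
$$\tfrac{(n-2)(n-3)(n-5)}8\ge\tfrac98(n^2-5n+6)\ge n^2-5n+8 ,$$
the last step because $\frac18(n-2)(n-3)\ge2$. The left side of (8) is
$$\tfrac{(3n-7)(n-2)(n-4)}{24}\ge\tfrac43(n^2-6n+8),$$
as $3n-7\ge35$, and $\frac43(n^2-6n+8)-(n^2-5n+9)=\frac13(n^2-9n+5)>0$.

*Case $c\ge5$, $n\ge11$.* Here $D_1\ge\binom{n-1}5$: this is clear for $c=5$, and for $c\ge6$ we have $n\ge12$ and $5\le c\le n-6$. Also $d\ge6$, so $(c-1)\frac{d-1}d\ge\frac{20}6$. The left side of (7) is at least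
$$\tfrac{20}6\cdot\tfrac1{n-1}\tbinom{n-1}5=\tfrac{(n-2)(n-5)\cdot(n-3)(n-4)}{36}\ge\tfrac32(n^2-7n+12),$$
as $(n-2)(n-5)\ge54$, and $\frac32(n^2-7n+12)-(n^2-5n+8)=\frac12(n^2-11n+20)>0$. The left side of (8) is at least
$$\tfrac{(4n-9)(n-2)(n-4)(n-5)}{120}\ge\tfrac74(n^2-6n+8),$$
as $(4n-9)(n-5)\ge35\cdot6=210$, and $\frac74(n^2-6n+8)-(n^2-5n+9)=\frac34n^2-\frac{11}2n+5>0$ for $n\ge11$.

*Remaining cases.* These are $c=4$ with $n\in\{9,11,12,13\}$, and $(10,5)$. For them we compute directly; note $\binom95=126=9\cdot14$, $\binom{10}5=252$, $\binom{11}7=330=11\cdot30$, $\binom{12}8=495$, $\binom{13}9=715=13\cdot55$.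

| $(n,d)$ | $D_0$ | $r$ | $a,e,b$ | (i) $(n-2)b\ge\binom{n-2}{d-2}$ | (ii) $(n-2)e+b\le\binom{n-2}{d-1}$ |
|---|---|---|---|---|---|
| $(9,5)$ | 56 | 14 | 6, 0, 8 | $56\ge35$ | $8\le35$ |
| $(10,5)$ | 126 | 25 | 12, 5, 8 | $64\ge56$ | $48\le70$ |
| $(10,5)$ | 126 | 26 | 12, 4, 10 | $80\ge56$ | $42\le70$ |
| $(11,7)$ | 120 | 30 | 10, 0, 20 | $180\ge126$ | $20\le84$ |
| $(12,8)$ | 165 | 41 | 12, 4, 25 | $250\ge210$ | $65\le120$ |
| $(12,8)$ | 165 | 42 | 12, 3, 27 | $270\ge210$ | $57\le120$ |
| $(13,9)$ | 220 | 55 | 15, 0, 40 | $440\ge330$ | $40\le165$ |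

The claim is proved. By (i), $b\ge0$, and (i) with $\mathbf A(n-2,d-2)$ gives (H1). Statements (ii) and (iii) are (H3).

**Step 5: (G2).** *The $g_1$ singular at all $u_A$ form a small space.* We have $\binom{n-2}d=\frac{c-1}{n-1}D_0=\frac{c(n-2)}{n-1}a^*\ge\frac72a^*$, since $c\ge4$ and $\frac{n-2}{n-1}\ge\frac78$. By (5) and $a^*\ge6$, $3a<3a^*+\frac37\le\frac72a^*$. So $\binom{n-2}d>3a\ge a+2e$, using $a\ge e$. By $\mathbf A(n-2,d-1)$ the dimension in (G2) is $\max\{0,\binom{n-2}{d-1}-(n-2)a\}$, and
$$\tbinom{n-2}{d-1}-(n-2)a=D_0-\tbinom{n-2}d-(D_0-r-e)=r+e-\tbinom{n-2}d<r+e-a-2e=b .$$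
As $b\ge0$, the dimension is less than $b+2$.

**Step 6: (H2).** *We combine Lemma 13 with $a\ge n-3$:* $\dim K\le\max\{M,n-4\}\le\max\{M,a\}$.

Proposition 12 gives the expected rank for both values of $r$, and Lemma 7 gives $\mathbf A(n,d)$. $\square$

Two pairs are left. For $(8,4)$ Lemma 13 would need $\mathbf A(6,2)$, which is false. For $(10,6)$ we have $D_0=84$, $r=21$, and division gives $a=e=b=7$. But seven double points on $S(8,4)$ impose at most $56<70$ conditions, so (H1) fails.

## 9. The pairs $(8,4)$ and $(10,6)$ by explicit limits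

**Proposition 15.** $\mathbf A(8,4)$ holds.

*Proof.* Here $D_0=D_1=35$ and $\binom84=70$, so $r\in\{8,9\}$ by Lemma 7. We use $\mathbf A(7,3)$, $\mathbf A(7,4)$, $\mathbf A(6,3)$, all from Proposition 1 and Lemma 6.

**Step 1: $r=8$.** *There is slack, so Proposition 10 alone suffices.* Take $a=b=4$, $e=0$. The $g\in S(7,4)$ singular at $4$ general points form a space of dimension $35-28=7$. On it $g\mapsto g_1$ is injective: if $g_1=0$, then $g_0\in S(6,4)\cong S(6,2)$ is singular at $4$ general points, and Lemma 8 gives $\max\{0,\binom32-6\}=0$. So the four conditions $g_1(u_B)=0$ are independent by Lemma 4, and $\rho_g=28+4=32$. Likewise the $h\in S(7,3)$ singular at $4$ general points form a space of dimension $7$, on which $h\mapsto h_0$ is injective because no nonzero $h_1\in S(6,2)$ is singular at $4$ general points. So $\rho_h=32$. The total is $64=8\cdot8$.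

**Step 2: $r=9$.** *We check the criterion for the solution found in Section 4.* Take $a=4$, $b=3$, $e=2$: $7\cdot4+3+4=35$. The statement $\mathbf A(7,4)$ is known, and (G1) is as in Step 1. (G2): by $\mathbf A(6,3)$ and $6\cdot4\ge20$ the space is $0$. (H1): elements of $S(6,2)$ singular at $3$ general points form a space of dimension $\max\{0,\binom42-6\}=0$. (H2): use Lemma 9 as in the proof of Lemma 13, with $b_0=1$, $b_1=2$. Then $h_0\in S(6,3)$ has $3$ general double points and $2$ general simple points, so $h_0=0$ by $\mathbf A(6,3)$ and Lemma 4, as $18+2=20$. And $h_1\in S(6,2)$ has $2$ general double points, leaving dimension $\binom52-6=4$, and one simple point, leaving $3$. So $\dim K\le3\le a$, and Proposition 12 applies. $\square$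

**Proposition 16.** $\mathbf A(10,4)$ holds, and hence so does $\mathbf A(10,6)$.

*Proof.* Here $n=10$, $d=4$ and $\binom{10}4=210=10\cdot21$, so only $r=21$ is needed. We have $D_0=\binom94=126$ and $D_1=\binom93=84$. Known are $\mathbf A(9,4)$ (dual to $\mathbf A(9,5)$, from Proposition 14), $\mathbf A(8,4)$ and $\mathbf A(8,3)$.

**Step 1: all hypotheses but (H2).** *We list the numbers.* Take $a=13$, $b=7$, $e=1$: $9\cdot13+7+2=126$. (G1): on $S(8,4)$, $8\cdot13\ge70$. (G2): on $S(8,3)$, $8\cdot13\ge56$, so the space is $0$. (H1): by Lemma 8, elements of $S(8,2)$ singular at $7$ general points vanish, as $\binom22-8<0$.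

**Step 2: a limit for $K$.** *For (H2) we need $\dim K\le13=a$. We cannot use Lemma 13, so we split along a different variable.* Elements of $K$ are $h=h_0+yh_1\in S(9,3)$, singular at $7$ general points of $\mathbb C^9$, with $\nabla h_0(u_{B'})=0$ at one point $u_{B'}\in\mathbb C^8$. Write the nine variables as $(w,\zeta,y)$ with $w\in\mathbb C^7$, and
$$h=p+\zeta q,\qquad p\in S(8,3),\ q\in S(8,2)\ \text{ in the variables }v=(w,y).$$
Let $p_0,q_0$ be the restrictions of $p,q$ to $y=0$, so $h_0=p_0+\zeta q_0$. Apply Lemma 9 with $\zeta$ as the split variable and $k=3$: send six of the double points to $\zeta=0$ and the seventh to $\zeta=\infty$. Write $v_1,\dots,v_7$ for their $v$-coordinates. The condition at $u_{B'}=(w',\zeta)$ says that $h_0=p_0+\zeta q_0$ is singular there. Send it to $\zeta=\infty$ by the same lemma; the Euler identity is $w'\cdot(\nabla_wq_0+\zeta^{-1}\nabla_wp_0)-2q_0=3\zeta^{-1}p_0$. The limit conditions are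

* on $p$: singular at general $v_1,\dots,v_6$; $p(v_7)=0$; $p_0(w')=0$;
* on $q$: singular at $v_7$; $\nabla q_0(w')=0$; $q(v_1)=\dots=q(v_6)=0$.

**Step 3: the solutions $p$.** *They have dimension $6$.* By $\mathbf A(8,3)$ the six double points leave $56-48=8$, and $p(v_7)=0$ leaves $7$. If such a $p$ vanishes on $y=0$, then $p=ys$ with $s\in S(7,2)$. Since the $y$-coordinates of the $v_i$ are nonzero, $s$ is singular at six general points of $\mathbb C^7$, so $s=0$ by Lemma 8, as $\binom22-7<0$. Thus $p\mapsto p_0$ is injective, and the general condition $p_0(w')=0$ leaves $6$.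

**Step 4: the solutions $q$.** *They have dimension $7$.* Write $q$ as the matrix $\begin{pmatrix}Q_0&s\\s^T&0\end{pmatrix}$ with $Q_0$ a symmetric $7\times7$ matrix with zero diagonal, and $v_7=(w_7,t)$ with $t\ne0$. Singularity at $v_7$ means $Q_0w_7+ts=0$ and $s^Tw_7=0$, that is, $s=-Q_0w_7/t$ and $w_7^TQ_0w_7=0$. The condition at $w'$ is $Q_0w'=0$. So before the simple points the solutions correspond to the $q_0\in S(7,2)$ that are singular at $w'$ and satisfy $q_0(w_7)=0$. The first condition leaves $\binom72-7=14$ by Lemma 8, and the general simple point $w_7$ leaves $13$. The six general simple points $v_1,\dots,v_6$ for $q$ leave $7$.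

Hence $\dim K\le6+7=13$ by Lemma 5. Proposition 12 gives the expected rank for $r=21$, so $\mathbf A(10,4)$ holds, and $\mathbf A(10,6)$ follows by Lemma 6. $\square$

**Proof of Theorem 2.** Induct on $n$. At level $n$, Proposition 1 and Lemma 6 give $d=3$ and $d=n-3$. Proposition 14, with Lemma 6, gives $4\le d\le n-4$ except for $(8,4)$, $(10,4)$, $(10,6)$, and these are Propositions 15 and 16. Formula (2) turns $\mathbf A(n,d)$ into the dimension of $\sigma_r$. $\square$

## 10. All hypersimplices

**Proof of Theorem 3, part 1.** For $3\le d\le n-3$ this is Theorem 2. For $d=1$, a linear form singular at a point is zero, so the rank is $n=\min\{nr,n\}$. The case $d=n-1$ follows by Lemma 6. The value of the least filling $r$ is read off from the formula.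

**Part 2.** If $d\in\{2,n-2\}$ and $1\le d\le n-1$, then $n\ge3$, and $d=n-2$ reduces to $d=2$ by Lemma 6. (For $n=3$, $d=1$ the variety fills $\mathbb P^2$, in agreement with the formula, since $\binom32=3$ and $\binom{4-r}2\le3$.) For $d=2$ the dimension formula is Lemma 8 with (2). Now
$$\tbinom{n-r+1}2=\tbinom n2+n-nr+\tbinom r2 .$$
So for $r\le n$ and $\binom{n-r+1}2\ge n$ the rank is $\binom n2-\binom{n-r+1}2+n=nr-\binom r2$. This is less than $nr$ if and only if $r\ge2$, and less than $\binom n2$ if and only if $\binom{n-r+1}2>n$. If $\binom{n-r+1}2<n$ or $r\ge n$, the rank is $\binom n2$ and there is no defect. This gives the criterion for defectivity.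

**Part 3.** By Theorem 2 (trivially for $r=0$), $r$ general double points leave a space of dimension $\max\{0,\binom nd-nr\}$. By Lemma 4, $s$ general simple points impose $\min\{s,\cdot\}$ conditions on it, which gives $\min\{nr+s,\binom nd\}$ in total. For the join, let $q_1,\dots,q_s$ be general. The affine cone over the join is the closure of the image of $(t^{(i)},\lambda_j)\mapsto\sum_i\varphi(t^{(i)})+\sum_j\lambda_j\varphi(q_j)$. Its dimension is that of the span of all $\partial_k\varphi(t^{(i)})$ and $\varphi(q_j)$, and a linear form kills $\varphi(q_j)$ exactly when $f(q_j)=0$.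

**The consequences.** Parts 1 and 2 together give the stated criterion: $\sigma_r$ is defective if and only if $d\in\{2,n-2\}$, $2\le r\le n$ and $\binom{n-r+1}2>n$. For $n\ge5$ and $d\in\{2,n-2\}$, already $r=2$ is defective, because $\binom{n-1}2>n$ is equivalent to $n^2-5n+2>0$. So for $n\ge5$ the defective hypersimplices are exactly the second ones, up to complementation. $\square$
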